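# Infinitesimal Hilbertianity for Sobolev Riemannian metrics: the exponent $p=d-1$

**Conventions.** Manifolds are Hausdorff and second countable, $d\ge 2$ is the dimension, and $n:=d-1$. "Null" means Lebesgue-null in charts. $|E|$ is Lebesgue measure in the relevant dimension, and $\omega_k$ is the volume of the unit ball of $\mathbb R^k$. In a chart, $|\cdot|$ is the Euclidean norm of vectors, covectors, matrices and arrays; $|\partial g|$ is the Euclidean norm of all first derivatives of all components of $g$.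

## 1. Rough metrics and the Sobolev calculus of a metric measure space

### 1.1 Riemannian metrics that are only measurable

**Definition (rough metric, distance, volume).** Let $M$ be a connected smooth $d$-manifold. A (possibly discontinuous) Riemannian metric $g$ is a measurable field of positive definite symmetric bilinear forms with $g,g^{-1}\in L^\infty_{\rm loc}$ in local coordinates. Fix a representative, and a null set $N_g$ such that $g$ is defined on $M\setminus N_g$. Write $|v|_g^2=g(v,v)$ for vectors and $|\xi|_g:=|\xi|_{g^{-1}}$ for covectors (the dual norm). For a null set $N\supseteq N_g$ let $\mathsf d_N(x,y)$ be the infimum of $\int_0^1|\dot\gamma_t|_{g(\gamma_t)}\,dt$ over Lipschitz curves $\gamma$ from $x$ to $y$ with $\mathcal L^1(\{t:\gamma_t\in N\})=0$, and put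
$$\mathsf d_g(x,y)=\sup_{N}\ \mathsf d_N(x,y),\tag{1}$$
the supremum over all null $N\supseteq N_g$. The measure $\mathfrak m=\mathrm{vol}_g$ is $\sqrt{\det g}\,dx$ in charts. Throughout, $(M,\mathsf d_g)$ is assumed complete.

Note that $\mathsf d_N$ is nondecreasing in $N$: a larger $N$ allows fewer curves. The supremum makes $\mathsf d_g$ independent of the values of $g$ on null sets.

**Example 1.1.** On $\mathbb R^2$ let $g=4\delta$ off the line $\ell=\{x_2=0\}$ and $g=\delta$ on $\ell$. With $N=\emptyset$, two points of $\ell$ have $\mathsf d_\emptyset(x,y)=|x-y|$ (walk along $\ell$; no curve is shorter, since $g\ge\delta$). But $\mathsf d_g(x,y)=2|x-y|$ for all $x,y$. For "$\ge$", take $N=\ell$: an admissible curve sees $g=4\delta$ at a.e. time. For "$\le$", let $N\supseteq\ell$ be any null set (enlarging $N$ only increases $\mathsf d_N$). By polar coordinates centered at $x$ and at $y$, for a.e. $z$ the segments $[x,z]$ and $[z,y]$ meet $N$ in $\mathcal H^1$-null sets. So $\mathsf d_N(x,y)\le 2(|x-z|+|z-y|)$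 for a.e. $z$; let $z$ tend to the midpoint of $x,y$. I will call this the *polyline trick*.

### 1.2 Test plans and weak upper gradients

**Definition (metric measure space, test plan).** A metric measure space $(X,\mathsf d,\mathfrak m)$ is a complete separable metric space with a $\sigma$-finite Borel measure. A test plan is a Borel probability measure $\pi$ on $C([0,1],X)$, concentrated on absolutely continuous curves, with $\iint_0^1|\dot\gamma_t|^2dt\,d\pi<\infty$ and $(e_t)_\#\pi\le C\,\mathfrak m$ for all $t\in[0,1]$ and some $C>0$. Here $e_t(\gamma)=\gamma_t$ and $|\dot\gamma_t|$ is the metric speed $\lim_{\eta\to0}\mathsf d(\gamma_t,\gamma_{t+\eta})/|\eta|$, which exists for a.e. $t$.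

**Example 1.2.** In Euclidean $\mathbb R^d$ with Lebesgue measure, let $x$ be uniform in a ball $B$ and let $\pi$ be the law of $t\mapsto x+tv$. Then $(e_t)_\#\pi\le|B|^{-1}dx$ and the speed is $|v|$, so $\pi$ is a test plan. A Dirac mass on one curve is not a test plan: $(e_0)_\#\pi$ is a point mass. Test plans do not see null sets: if $E$ is a Borel null set, then $\iint_0^1 1_E(\gamma_t)\,dt\,d\pi=\int_0^1(e_t)_\#\pi(E)\,dt=0$, so $\pi$-a.e. $\gamma$ has $\gamma_t\notin E$ for a.e. $t$.

**Definition (weak upper gradient, Cheeger energy).** Let $f,G\in L^2(\mathfrak m)$ be Borel, $G\ge0$. $G$ is a weak upper gradient of $f$ if for every test plan $\pi$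
$$|f(\gamma_1)-f(\gamma_0)|\le\int_0^1G(\gamma_t)|\dot\gamma_t|\,dt\qquad\text{for }\pi\text{-a.e. }\gamma.$$
If there is one, there is a minimal one in the $\mathfrak m$-a.e. sense, denoted $|Df|_w$. Put $\mathrm{Ch}(f)=\frac12\int|Df|_w^2\,d\mathfrak m$ if $f$ has a weak upper gradient, $\mathrm{Ch}(f)=+\infty$ otherwise, and $W^{1,2}(X,\mathsf d,\mathfrak m)=\{f\in L^2(\mathfrak m):\mathrm{Ch}(f)<\infty\}$.

**Example 1.3 (norms).** Let $\|\cdot\|$ be a norm on $\mathbb R^d$, $\mathsf d(x,y)=\|x-y\|$, $\mathfrak m=dx$, and let $f$ be Lipschitz with compact support. Then $|Df|_w=\|df\|_*$ a.e. (dual norm). *Upper gradient:* for a test plan, $\pi$-a.e. $\gamma$ avoids, for a.e. $t$, the null set where $f$ is not differentiable. Also $\gamma$ is differentiable a.e. with $|\dot\gamma_t|=\|\gamma_t'\|$, and $f\circ\gamma$ is absolutely continuous with $(f\circ\gamma)'=df(\gamma')$ a.e. Integrate $|df(\gamma')|\le\|df\|_*\|\gamma'\|$. *Minimality:* let $G$ be a weak upper gradient. Using the plan of Example 1.2 with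 direction $\tau v$, we get $|f(x+\tau v)-f(x)|\le\tau\|v\|\int_0^1G(x+t\tau v)\,dt$ for a.e. $x\in B$. Divide by $\tau$ and let $\tau\to0$ along a sequence: $|df(v)|\le G\|v\|$ a.e. in $B$. Do this for all $v\in\mathbb Q^d$ and take the supremum: $\|df\|_*\le G$ a.e.

**Definition (infinitesimally Hilbertian).** The space is infinitesimally Hilbertian if $2\mathrm{Ch}(f)+2\mathrm{Ch}(h)=\mathrm{Ch}(f+h)+\mathrm{Ch}(f-h)$ for all $f,h\in W^{1,2}(X,\mathsf d,\mathfrak m)$.

**Example 1.4 (a space that is not).** Take $\mathbb R^2$ with $\|v\|=\max(|v_1|,|v_2|)$, so $\|\xi\|_*=|\xi_1|+|\xi_2|$. Pointwise the parallelogram law fails for $\xi=dx_1$, $\zeta=dx_2$. To turn this into a failure for integrals we use sawtooth functions: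
$$T_k(s)=\tfrac1k\operatorname{dist}(ks,2\mathbb Z),\qquad 0\le T_k\le\tfrac1k,\qquad |T_k'|=1\ \text{a.e.}$$
Let $0\ne\chi\in C_c^\infty(\mathbb R^2;[0,1])$, $f=\chi T_k(x_1)$, $h=\chi T_k(x_2)$. Up to errors $O(1/k)$, uniform and supported in $\operatorname{supp}\chi$, we have $|\partial_1f|=\chi$, $\partial_2f=0$, $\partial_1 h=0$, $|\partial_2h|=\chi$. By Example 1.3, $2\mathrm{Ch}(f)+2\mathrm{Ch}(h)=2\int\chi^2+O(1/k)$, while $\mathrm{Ch}(f+h)+\mathrm{Ch}(f-h)=\frac12\int(2\chi)^2\cdot 2+O(1/k)=4\int\chi^2+O(1/k)$. For large $k$ these differ.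

### 1.3 Lorentz and BV conditions

**Definition (Lorentz).** For measurable $h$ and $1\le s<\infty$, $1\le q<\infty$ put
$$[h]_{s,q}=\int_0^\infty\lambda^{q-1}\,\big|\{|h|>\lambda\}\big|^{q/s}\,d\lambda.\tag{2}$$
$h\in L^{s,q}$ means $[h]_{s,q}<\infty$, and $h\in L^{s,q}_{\rm loc}$ means $[h1_K]_{s,q}<\infty$ for every compact $K$ in the chart. Three facts, writing $\mu(\lambda)=|\{|h|>\lambda\}|$:

* (L1) $[h]_{s,s}=\frac1s\|h\|_s^s$, so $L^{s,s}=L^s$.
* (L2) If $p>s$ and $h\in L^p$ is supported in a bounded set $K$, then $[h]_{s,1}<\infty$: $\mu(\lambda)\le\min(|K|,\lambda^{-p}\|h\|_p^p)$, so $[h]_{s,1}\le|K|^{1/s}+\|h\|_p^{p/s}\int_1^\infty\lambda^{-p/s}d\lambda<\infty$.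
* (L3) $L^{s,q}\subset L^{s,q'}$ for $q'>q$. As $\mu$ is nonincreasing, $\lambda^q\mu(\lambda)^{q/s}\le q\int_0^\lambda t^{q-1}\mu(t)^{q/s}dt\le q[h]_{s,q}$, so $\lambda\mu^{1/s}$ is bounded, and $\lambda^{q'-1}\mu^{q'/s}=\lambda^{q-1}\mu^{q/s}\,(\lambda\mu^{1/s})^{q'-q}$.

The case that matters is $s=m$ for gradients of functions on $\mathbb R^m$. There, $q=1$ and $q>1$ behave differently at a point. First, a rearrangement bound: for measurable $E\subset\mathbb R^m$ of finite measure and $z\in\mathbb R^m$,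
$$\int_E|z-w|^{1-m}dw\le m\,\omega_m^{1-1/m}|E|^{1/m}.\tag{3}$$
Indeed, let $B$ be the ball centered at $z$ with $|B|=|E|$. Then $|E\setminus B|=|B\setminus E|$, and the kernel is at least as large on $B$ as off $B$. So the integral over $E$ is at most that over $B$, which is $m\omega_m\rho$ with $\omega_m\rho^m=|E|$.

*$q=1$: no cheap spikes.* If $\varphi\in C^1_c(\mathbb R^m)$, average $\varphi(0)=-\int_0^\infty\partial_t\varphi(t\theta)\,dt$ over the unit sphere, and use $|\nabla\varphi|=\int_0^\infty1_{\{|\nabla\varphi|>\lambda\}}d\lambda$ and (3):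
$$|\varphi(0)|\le\frac1{m\omega_m}\int\frac{|\nabla\varphi(w)|}{|w|^{m-1}}dw\le\omega_m^{-1/m}\,[\nabla\varphi]_{m,1}.\tag{4}$$

**Example 1.5 ($q>1$, $m\ge2$: dense cheap spikes).** Let $(\zeta_i)_{i\ge1}$ be dense in $\mathbb R^m$, $\varepsilon_i=2^{-i-3}$, $L_i=2^i$, $\delta_i=\varepsilon_ie^{-L_i}$, and
$$\varphi_i(w)=\min\Big\{1,\frac1{L_i}\Big(\log\frac{\varepsilon_i}{|w-\zeta_i|}\Big)^+\Big\},\quad\varphi_i(\zeta_i)=1,\qquad\psi=\sup_i\varphi_i,\qquad H=\sup_i|\nabla\varphi_i|.$$
Each $\varphi_i$ is Lipschitz, equals $1$ on $B(\zeta_i,\delta_i)$ and $0$ off $B(\zeta_i,\varepsilon_i)$. Also $|\nabla\varphi_i|=\frac1{L_i|w-\zeta_i|}$ for $\delta_i<|w-\zeta_i|<\varepsilon_i$, and $\nabla\varphi_i=0$ a.e. elsewhere. I claim: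

* (S1) $0\le\psi\le1$, $\psi=1$ on the dense open set $\bigcup_iB(\zeta_i,\delta_i)$, $\psi=0$ off $\bigcup_iB(\zeta_i,\varepsilon_i)$;
* (S2) $[H]_{m,q}<\infty$ for every $q>1$, and $H\in L^m$;
* (S3) $\psi\in W^{1,m}(\mathbb R^m)$ with $|\nabla\psi|\le H$ a.e.

(S1) is clear. For (S2), let $1<q\le m$ and $\mu_i(\lambda)=|\{|\nabla\varphi_i|>\lambda\}|$. Then $\mu_i(\lambda)\le\omega_m\min(\varepsilon_i,\frac1{L_i\lambda})^m$, and $\mu_i(\lambda)=0$ for $\lambda\ge\frac1{L_i\delta_i}$. So
$$\int_0^\infty\lambda^{q-1}\mu_i^{q/m}d\lambda\le\omega_m^{q/m}\Big[\int_0^{1/(L_i\varepsilon_i)}\lambda^{q-1}\varepsilon_i^q\,d\lambda+\int_{1/(L_i\varepsilon_i)}^{1/(L_i\delta_i)}\frac{d\lambda}{L_i^q\lambda}\Big]=\omega_m^{q/m}L_i^{-q}\Big(\frac1q+L_i\Big)\le C\,2^{-i(q-1)},$$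
because $\log(\varepsilon_i/\delta_i)=L_i$. Now $|\{H>\lambda\}|\le\sum_i\mu_i(\lambda)$ and $q/m\le1$, so $|\{H>\lambda\}|^{q/m}\le\sum_i\mu_i(\lambda)^{q/m}$ and $[H]_{m,q}\le C\sum_i2^{-i(q-1)}<\infty$. Taking $q=m\ge2$, (L1) gives $H\in L^m$; (L3) gives all $q>m$. For (S3), $\psi_j=\max_{i\le j}\varphi_i$ is Lipschitz with $|\nabla\psi_j|\le H$ a.e., and $\psi_j\uparrow\psi$ in $L^m$ by dominated convergence (the majorant is the indicator of $\bigcup_iB(\zeta_i,\varepsilon_i)$, a set of finite measure). Since $m>1$ and $\nabla\psi_j$ is bounded in $L^m$, a subsequence converges weakly in $L^m$, necessarily to $\nabla\psi$. The vector fields bounded by $H$ form a convex closed, hence weakly closed, set, so $|\nabla\psi|\le H$.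

For $q=1$ the spike estimate gives only $\omega_m^{1/m}(1+1/L_i)$, which is not small, and (4) shows that no other spike shape in $C^1_c$ can do better than a constant.

**Definition (BV).** $g\in BV_{\rm loc}$ if its components are in $L^1_{\rm loc}$ and their distributional derivatives are Radon measures; $|Dg|$ is the total variation measure. Example: $1_{\{x_1>0\}}$ on $\mathbb R^2$ is in $BV_{\rm loc}$, with $|D1_{\{x_1>0\}}|=\mathcal H^1$ restricted to the line $\{x_1=0\}$; it is not in $W^{1,1}_{\rm loc}$.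

## 2. Which Sobolev exponent forces a quadratic Cheeger energy?

If $g$ is a Riemannian metric, each $|\cdot|_{g(x)}$ is a Hilbert norm, so one expects $\mathrm{Ch}$ to be a quadratic form. But $\mathrm{Ch}$ is built from the distance $\mathsf d_g$, and for rough $g$ the distance may not remember $g(x)$ at a typical $x$. The problem, taken from Vanessa Ryborz, "The infinitesimal structure of manifolds with non-continuous Riemannian metrics", arXiv:2507.14726 (2025), comes with two known facts:

* (i) if $g\in W^{1,p}_{\rm loc}$ with $p>d$, then $(M,\mathsf d_g,\mathrm{vol}_g)$ is infinitesimally Hilbertian;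
* (ii) for every $p\in[1,d-1)$ there are metrics on $\mathbb R^d$ with $g,g^{-1}\in L^\infty_{\rm loc}\cap W^{1,p}_{\rm loc}$ for which it is not (this is empty when $d=2$).

The question is what happens for $p\in[d-1,d]$: does $g,g^{-1}\in L^\infty_{\rm loc}\cap W^{1,p}_{\rm loc}$ always give an infinitesimally Hilbertian space? The answer is **yes** for $p\in(d-1,d]$ and all $d\ge2$; **yes** for $p=d-1=1$ when $d=2$; **no** for $p=d-1$ when $d\ge3$. It follows from two theorems.

**Theorem A.** Let $(M,g)$ be as in Section 1, $d\ge2$, and assume in charts one of: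

1. $g\in W^{1,1}_{\rm loc}$ with $|\partial g|\in L^{d-1,1}_{\rm loc}$ (for instance $g\in W^{1,p}_{\rm loc}$ with $p>d-1$, or $d=2$ and $g\in W^{1,1}_{\rm loc}$);
2. $d=2$ and $g\in BV_{\rm loc}$.

Then $f\in L^2(\mathfrak m)$ lies in $W^{1,2}(M,\mathsf d_g,\mathfrak m)$ iff $f\in W^{1,2}_{\rm loc}(M)$ and $|df|_g\in L^2(\mathfrak m)$, and then $|Df|_w=|df|_g$ a.e. In particular the space is infinitesimally Hilbertian.

**Theorem B.** Let $d\ge3$. Every connected smooth $d$-manifold $M$ (in particular $\mathbb R^d$) carries a metric $g$ with $g,g^{-1}\in L^\infty_{\rm loc}\cap W^{1,d-1}_{\rm loc}$, and even $|\partial g|\in L^{d-1,q}_{\rm loc}$ for **all** $q>1$, such that $(M,\mathsf d_g)$ is complete and $(M,\mathsf d_g,\mathrm{vol}_g)$ is not infinitesimally Hilbertian.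

The parenthesis in (1) is (L2) with $s=d-1$ for $p>d-1$, and (L1) with $s=1$ for $d=2$. Two consequences. For every $p\in[1,\infty]$, the $W^{1,p}_{\rm loc}$ hypothesis suffices iff $p>d-1$ or $(d,p)=(2,1)$: for $p<d-1$ use $L^{d-1}_{\rm loc}\subset L^p_{\rm loc}$ and Theorem B. And for $d\ge3$ and $q\ge1$, the condition $|\partial g|\in L^{d-1,q}_{\rm loc}$ suffices iff $q=1$.

## 3. Continuous metrics, one jump, and dense fast strips

Test the question on metrics on $\mathbb R^d$ with $\delta\le g\le4\delta$, where $|x-y|\le\mathsf d_g(x,y)\le2|x-y|$ (the upper bound by the polyline trick), so completeness is automatic.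

**Continuous metrics.** Fix $x$ and $\epsilon>0$, and let $y\to x$, $\rho=|y-x|$. A curve from $x$ that leaves $B_{3\rho}(x)$ has length at least $3\rho>2\rho\ge|y-x|_{g(x)}$. A curve that stays in $B_{3\rho}(x)$ sees, for small $\rho$, $|v|_{g(z)}\ge(1-\epsilon)|v|_{g(x)}$, so its length is at least $(1-\epsilon)|y-x|_{g(x)}$. Hence
$$\mathsf d_g(x,y)\ \ge\ |y-x|_{g(x)}-o(|y-x|)\qquad(y\to x).\tag{5}$$
We shall see in Section 5 that (5) at a.e. $x$ is all one needs.

**One jump.** Let $g=A^2\delta$ with $A=1$ for $x_1<0$ and $A=2$ for $x_1\ge0$. Every point with $x_1\ne0$ is a point of continuity, so the argument above gives (5) at a.e. $x$. Discontinuity alone does no harm.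

**Dense fast strips, $d=2$.** Let $(\zeta_i)$ be dense in $\mathbb R$, $\varepsilon_i=2^{-i-3}$, $S=\bigcup_i(\zeta_i-\varepsilon_i,\zeta_i+\varepsilon_i)$, so that $|S|\le\frac14$, and $g=A^2\delta$ with $A=2-1_S(x_2)$. The strips $\{x_2\in S\}$ are fast (cost $1$ per unit length); the rest is slow (cost $2$). I claim $\mathsf d_g(x,x+\tau e_1)\le\tau$ for **every** $x$ and $\tau>0$. Let $N$ be null and $\eta>0$. Choose $\zeta_i$ with $|x_2-\zeta_i|\le\eta$, let $0<\eta'<\varepsilon_i$, and let $z\in B_{\eta'}((x_1,\zeta_i))$, $w\in B_{\eta'}((x_1+\tau,\zeta_i))$. For a.e. $(z,w)$ the segments $[x,z]$, $[z,w]$, $[w,x+\tau e_1]$ meet $N$ in null sets (polar coordinates for the outer two; Fubini for the middle one, since for each $t$ the map $(z,w)\mapsto(1-t)z+tw$ pulls null sets back to null sets). The middle segment lies in a fast strip. So $\mathsf d_N(x,x+\tau e_1)\le4(\eta+\eta')+\tau+2\eta'$. Let $\eta'\to0$, then $\eta\to0$, then take the supremum over $N$.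

At points with $x_2\notin S$, a set of positive measure, $|\tau e_1|_{g(x)}=2\tau$, so (5) fails. We shall see in Section 8 that this space is not infinitesimally Hilbertian. Note that $g\notin BV_{\rm loc}$, as Theorem A(2) demands: if $1_S$ had bounded variation on $(0,1)$, it would agree a.e. with a step function; since $|S|<1$, it would vanish a.e. on some interval, which is impossible because $S$ is open and dense.

So the question becomes: can fast curves be dense, of small total measure, and yet be hidden from the $W^{1,p}$ norm of $g$?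

## 4. Chart distance against $\mathsf d_g$, and gradients without regularity

This section uses nothing about $g$ beyond $g,g^{-1}\in L^\infty_{\rm loc}$. Cover $M$ by countably many coordinate balls $B_R(x_0)$ whose concentric balls $B_{4R}(x_0)$ are relatively compact in a chart, with constants $0<c\le C$ (depending on the ball) such that
$$c|v|\le|v|_{g(z)}\le C|v|\qquad\text{for a.e. }z\in B_{4R}(x_0).\tag{6}$$
Let $N_0\supseteq N_g$ be a Borel null set such that $g$ is Borel on $M\setminus N_0$ and (6) holds off $N_0$ for all balls of the cover. Every null set lies in a Borel null set and $\mathsf d_N$ is monotone in $N$, so the supremum in (1) may be restricted to Borel null sets $N\supseteq N_0$. *From now on $N$ always denotes such a set.* Concatenation and reversal of curves show that each $\mathsf d_N$, hence $\mathsf d_g$, is symmetric and satisfies the triangle inequality.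

**Lemma 1.**

(a) $\mathsf d_N(x,y)\le C|x-y|$ for $x,y\in B_{4R}(x_0)$ and every $N$.

(b) If $x\in B_R(x_0)$ and $0<\rho\le3R$, every Lipschitz curve from $x$ that leaves $B_\rho(x)$ and has $\gamma_t\notin N$ for a.e. $t$ has $g$-length at least $c\rho$. Hence $\mathsf d_N(x,y)\ge c\min(|x-y|,3R)$ if $y\in B_{4R}(x_0)$, and $\mathsf d_N(x,y)\ge3cR$ otherwise.

(c) $\mathsf d_g$ is a finite distance inducing the manifold topology, and $c|x-y|\le\mathsf d_g(x,y)\le C|x-y|$ for $x,y\in B_R(x_0)$.

(d) There is a Borel null set $N_*\supseteq N_0$ with $\mathsf d_g=\mathsf d_{N_*}$ on $M\times M$.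

*Proof.* (a) This is the polyline trick: for a.e. $z$ near the midpoint of $x,y$, the segments $[x,z],[z,y]$ meet $N$ in $\mathcal H^1$-null sets and lie in the convex set $B_{4R}(x_0)$. So $\mathsf d_N(x,y)\le C(|x-z|+|z-y|)$; let $z$ tend to the midpoint.

(b) We have $B_\rho(x)\subset B_{4R}(x_0)$, and the closed ball of radius $\rho$ about $x$ is compact in the chart. So up to its first exit time the curve lies in $B_\rho(x)$, satisfies (6) at a.e. time, and travels Euclidean length at least $\rho$; its $g$-length is at least $c\rho$. If $y\in B_{4R}(x_0)$, a curve from $x$ to $y$ either stays in $B_{3R}(x)$ and has length at least $c|x-y|$, or leaves it and has length at least $3cR$. If $y\notin B_{4R}(x_0)$, it leaves $B_{3R}(x)$.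

(c) The bounds (a), (b) are uniform in $N$, so they hold for $\mathsf d_g$. If $x,y\in B_R(x_0)$, then $|x-y|<2R$ and the minimum in (b) is $|x-y|$. The bounds give $\mathsf d_g(x,y)>0$ for $x\ne y$ and the equality of topologies; finiteness follows from connectedness, through chains of balls.

(d) Let $Q\subset M$ be countable and dense. For $x,y\in Q$ choose $N^{xy}_k$ with $\mathsf d_{N^{xy}_k}(x,y)\to\mathsf d_g(x,y)$, and let $N_*$ be the union of all these countably many sets. By monotonicity $\mathsf d_{N_*}=\mathsf d_g$ on $Q\times Q$. Both functions are continuous on $M\times M$ by (a) and the triangle inequality, so they agree everywhere. $\square$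

By (c), a $\mathsf d_g$-absolutely continuous curve is absolutely continuous in charts. So it is differentiable a.e. in charts, and the chain rule holds along it for $C^1$ functions. As in Example 1.2, test plans do not see null sets; hence changing $G$ on a null set does not affect whether it is a weak upper gradient, and we need not distinguish $|df|_g$ from a Borel representative.

**Lemma 2.** Let $G\in L^2(\mathfrak m)$ be a weak upper gradient of $f\in L^2(\mathfrak m)$. Then $f\in W^{1,2}_{\rm loc}(M)$ and $|df|_g\le G$ a.e.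

*Proof.* This is the minimality half of Example 1.3 with $g$ in place of a norm. Work in a ball $B_{4R}(x_0)$ of the cover, fix $v\in\mathbb R^d$ and $\tau>0$ with $\tau|v|<R$, and let $\pi$ be the image of normalized Lebesgue measure on $B_R(x_0)$ under the continuous map $x\mapsto\gamma^x$, $\gamma^x_t=x+t\tau v$. By Fubini, for a.e. $x$ we have $\gamma^x_t\notin N_*$ for a.e. $t$. For such $x$ the curve is admissible for $\mathsf d_{N_*}=\mathsf d_g$, so $\mathsf d_g(\gamma^x_s,\gamma^x_t)\le\tau\int_s^t|v|_{g(\gamma^x_\theta)}d\theta$ for all $s<t$, and $|\dot\gamma^x_t|\le\tau|v|_{g(\gamma^x_t)}$ for a.e. $t$. Since $\mathfrak m\ge c^d\,dx$ on $B_{4R}(x_0)$, $\pi$ is a test plan. Hence for a.e. $x\in B_R(x_0)$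
$$\Big|\frac{f(x+\tau v)-f(x)}\tau\Big|\le\int_0^1(G|v|_g)(x+t\tau v)\,dt.$$
Here $G|v|_g\in L^2(B_{2R}(x_0))$, so the right side converges to $G|v|_g$ in $L^2(B_R(x_0))$ as $\tau\to0$, by continuity of translations. In particular the difference quotients are bounded in $L^2(B_R(x_0))$. Hence the weak derivative $\partial_vf$ lies in $L^2(B_R(x_0))$ and they converge weakly to it. Testing against $\pm\phi$ with $\phi\ge0$ gives $|\partial_vf|\le G|v|_g$ a.e. Taking all $v\in\mathbb Q^d$ and the supremum over $v$ gives $|df|_g\le G$ a.e. $\square$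

**Lemma 3.** Let $F:M\to\mathbb R$ be locally Lipschitz (in charts) and $G\ge0$ continuous, both compactly supported, with $|dF|_g\le G$ a.e. Then $G$ is a weak upper gradient of $F$.

*Proof.* We use the freedom in (1) to throw away the bad points of $F$. Let $N\supseteq N_0$ be a Borel null set containing all points where $F$ is not differentiable (Rademacher) or $|dF|_g\le G$ fails. Along a Lipschitz curve $\sigma$ with $\sigma_t\notin N$ for a.e. $t$ we have $|(F\circ\sigma)'|=|dF(\dot\sigma)|\le G(\sigma)|\dot\sigma|_g$ a.e.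

Let $\gamma$ be $\mathsf d_g$-absolutely continuous, $t\in[0,1]$, $\eta>0$. Take a ball $B_R(x_0)$ of the cover containing $\gamma_t$ and $\rho\in(0,R)$ with $G\le G(\gamma_t)+\eta$ on $B_\rho(\gamma_t)$. Let $x,y\in B_R(x_0)$ with $|x-\gamma_t|<\rho/2$ and $C|x-y|<c\rho/2$. By Lemma 1(a), $\mathsf d_N(x,y)<c\rho/2$. By Lemma 1(b), curves leaving $B_{\rho/2}(x)$ have length at least $c\rho/2$. So admissible curves with length close enough to the infimum stay in $B_{\rho/2}(x)\subset B_\rho(\gamma_t)$, and
$$|F(x)-F(y)|\le(G(\gamma_t)+\eta)\,\mathsf d_N(x,y)\le(G(\gamma_t)+\eta)\,\mathsf d_g(x,y).$$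
Applied to points of $\gamma$ near $\gamma_t$, this shows, by compactness of $[0,1]$, that $F\circ\gamma$ is absolutely continuous, and that $|(F\circ\gamma)'(t)|\le(G(\gamma_t)+\eta)|\dot\gamma_t|$ for a.e. $t$, for each $\eta>0$. Let $\eta\to0$ along a sequence and integrate. $\square$

## 5. The inequality $\mathsf d_g(x,y)\ge|y-x|_{g(x)}-o(|y-x|)$ is enough

**Proposition 4.** Suppose that in each ball $B_R(x_0)$ of the cover (5) holds for a.e. $x\in B_R(x_0)$. Then the conclusion of Theorem A holds.

*Proof.* **Step 1: metric speed dominates the $g$-speed.** Let $\mathcal G\subset M$ be a Borel set of full measure, disjoint from $N_0$, on which (5) holds in each chart of the countable cover with $x\in B_R(x_0)$. Let $\pi$ be a test plan. For $\pi$-a.e. $\gamma$ we have $\gamma_t\in\mathcal G$ for a.e. $t$. At a.e. such $t$ the curve is differentiable in the chart and has a metric speed, so (5) with $x=\gamma_t$, $y=\gamma_{t+\eta}$ gives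
$$|\dot\gamma_t|=\lim_{\eta\to0}\frac{\mathsf d_g(\gamma_t,\gamma_{t+\eta})}{|\eta|}\ge|\gamma_t'|_{g(\gamma_t)}\qquad\text{for }\pi\text{-a.e. }\gamma\text{ and a.e. }t.\tag{7}$$

**Step 2: $|df|_g$ is a weak upper gradient.** Let $f\in W^{1,2}_{\rm loc}(M)\cap L^2(\mathfrak m)$ with $|df|_g\in L^2(\mathfrak m)$. First approximate, as in Meyers–Serrin. Take a locally finite cover by relatively compact charts $U_i$ and a smooth partition of unity $\chi_i$. On each $U_i$, $g$ and $\mathfrak m$ are uniformly comparable to Euclidean data, so we may mollify $\chi_if$ inside $U_i$ with error at most $2^{-i-k}$ in $\|\cdot\|_{L^2(\mathfrak m)}+\||d\,\cdot|_g\|_{L^2(\mathfrak m)}$. The (locally finite) sum $f_k\in C^\infty(M)$ satisfies $\|f_k-f\|_{L^2(\mathfrak m)}+\||df_k-df|_g\|_{L^2(\mathfrak m)}\to0$. By the chain rule and (7), for $\pi$-a.e. $\gamma$,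
$$|f_k(\gamma_1)-f_k(\gamma_0)|\le\int_0^1|df_k|_g(\gamma_t)\,|\gamma_t'|_g\,dt\le\int_0^1|df_k|_g(\gamma_t)\,|\dot\gamma_t|\,dt.$$
If $(e_t)_\#\pi\le C_\pi\mathfrak m$, then by Cauchy–Schwarz
$$\iint_0^1|df_k-df|_g(\gamma_t)\,|\dot\gamma_t|\,dt\,d\pi\le\Big(C_\pi\int|df_k-df|_g^2\,d\mathfrak m\Big)^{1/2}\Big(\iint_0^1|\dot\gamma_t|^2\,dt\,d\pi\Big)^{1/2}\to0,$$
and $\int|f_k-f|(\gamma_j)\,d\pi\le(C_\pi\int|f_k-f|^2d\mathfrak m)^{1/2}\to0$ for $j=0,1$. Along a subsequence we may pass to the limit for $\pi$-a.e. $\gamma$: $|f(\gamma_1)-f(\gamma_0)|\le\int_0^1|df|_g(\gamma_t)|\dot\gamma_t|\,dt$.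

**Step 3: minimality.** By Lemma 2, any $f\in L^2(\mathfrak m)$ with a weak upper gradient $G$ is in $W^{1,2}_{\rm loc}$ with $|df|_g\le G$ a.e., so $|df|_g\in L^2(\mathfrak m)$. With Step 2 this gives the stated description of $W^{1,2}(M,\mathsf d_g,\mathfrak m)$ and $|Df|_w=|df|_g$. Since $|\cdot|^2_{g^{-1}}$ is a quadratic form at a.e. point, the parallelogram law holds pointwise, and $\mathrm{Ch}$ is a quadratic form. $\square$

## 6. Freezing $g$ in a ball, and crossing slices instead

Theorem A is reduced to (5). The obvious attempt is to repeat the continuous case. On matrices with $c^2\le g\le C^2$ we have $\big||v|_{g}-|v|_{g'}\big|\le\frac1{2c}|g-g'||v|$, so a curve $\gamma\subset B_r(x)$ from $x$ to $y$ has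
$$\int_0^1|\dot\gamma_t|_g\,dt\ \ge\ |y-x|_{g(x)}-\frac1{2c}\int_0^1|g(\gamma_t)-g(x)|\,|\dot\gamma_t|\,dt$$
(here $|\dot\gamma_t|$ is the Euclidean speed). The Lebesgue point theorem controls volume averages of $|g-g(x)|$, but the last integral is along a curve, and the infimum picks the curve. What this argument needs is $\operatorname{ess\,sup}_{B_r(x)}|g-g(x)|\to0$ as $r\to 0$. For $p>d$, Morrey's theorem provides it. At $p=d$ it is false, on a set of positive measure: take $\psi$ from Example 1.5 with $m=d$ and $g=(2-\psi)^2\delta$ on $\mathbb R^d$. Then $g,g^{-1}\in L^\infty\cap W^{1,d}_{\rm loc}$ by (S3); every ball contains an open set where $g=\delta$; and $g=4\delta$ off $\bigcup_iB(\zeta_i,\varepsilon_i)$, a set of finite measure. So at every point $x$ with $\psi(x)=0$ the essential oscillation of $g$ in $B_r(x)$ does not tend to $0$. Yet $p=d>d-1$, and Theorem A says that this metric is fine.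

What saves it is that visiting a fast region costs the curve nothing in the argument unless it does so at many "levels". Choose a linear function $\sigma$ with $\sigma(x)=0<S=\sigma(y)$. A curve from $x$ to $y$ must cross **every** slice $\{\sigma=s\}$, $0<s<S$. If on almost every slice $g$ is uniformly close to $g(x)$, with error $\omega(s)$, then the length is at least the frozen length minus $L\int\omega(s)\,ds$. The supremum norm is now needed only on slices, which have dimension $n=d-1$. With $h=|\partial g|\in L^p_{\rm loc}$ and $p>n$, Morrey's inequality on an $n$-disc $D_s$ of radius $r$ bounds the oscillation of $g$ by $Cr^{1-n/p}\|h\|_{L^p(D_s)}$. Hölder in $s\in(-r,r)$ then bounds its integral by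
$$Cr^{1-\frac np}\,(2r)^{1-\frac1p}\Big(\int_{B_{2r}(x)}h^p\Big)^{1/p}\le C\,r^{1-\frac np+1-\frac1p+\frac{n+1}p}\big(\mathcal M(h^p)(x)\big)^{1/p}=C\,r^2\big(\mathcal M(h^p)(x)\big)^{1/p},$$
where $\mathcal M$ is the maximal function, finite a.e. on $h^p\in L^1$. So the loss is $O(r^2)=o(r)$. The next section does this at the sharp integrability, replacing Morrey by (3).

One choice remains: which $\sigma$? For a covector $\xi$ we have $|v|_g\ge\xi\cdot v/|\xi|_{g^{-1}}$. At $z=x$ and $v=y-x$ this is an equality exactly when $\xi$ is a positive multiple of $g(x)(y-x)$. So take slices conormal to $\xi=g(x)(y-x)$.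

## 7. Slicing and the proof of Theorem A

**Proposition 5.** Under the hypotheses of Theorem A, in each ball $B_R(x_0)$ of the cover (5) holds for a.e. $x\in B_R(x_0)$.

*Proof.* Work in $\Omega=B_{4R}(x_0)$ with (6), for $x\in B_R(x_0)\setminus N_0$.

**Step 0: from curves to slices.** Let $y\ne x$, $\rho=|y-x|$, $\Lambda=C/c+1$, $r=\Lambda\rho$, with $2r<R$. By Lemma 1(b), an admissible curve from $x$ that leaves $B_r(x)$ has length at least $cr=(C+c)\rho>|y-x|_{g(x)}$. So only curves inside $B_r(x)$ matter.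

Let $\xi=g(x)(y-x)$, $e=\xi/|\xi|$, $\sigma(z)=e\cdot(z-x)$, $S=\sigma(y)$. Since $\xi\cdot(y-x)=|y-x|^2_{g(x)}>0$, we have $0<S\le\rho<r$. Let
$$Z=\{z:|\sigma(z)|<r,\ |z-x-\sigma(z)e|<r\},\qquad D_s=Z\cap\{\sigma=s\}.$$
$D_s$ is an $n$-dimensional disc of radius $r$, and $B_r(x)\subset Z\subset B_{2r}(x)\subset\Omega$. Let $\langle g\rangle_s$ be the mean of $g$ on $D_s$ (defined for a.e. $s$).

**Claim.** Let $b:(-r,r)\to[0,\infty]$ be measurable and such that for a.e. $s$, $|g(z)-\langle g\rangle_s|\le b(s)$ for $\mathcal H^n$-a.e. $z\in D_s$. Then, with $L=L(c,C,d)$ and provided the integral is finite,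
$$\mathsf d_g(x,y)\ \ge\ |y-x|_{g(x)}-L\int_{-r}^r\big(|\langle g\rangle_s-g(x)|+b(s)\big)\,ds.\tag{8}$$

*Proof of the claim.* Put $\omega(s)=|\langle g\rangle_s-g(x)|+b(s)$. Let $E\subset(-r,r)$ be a Borel null set off which $\omega$ is finite, $b,\langle g\rangle,\omega$ are Borel, and the property of $b$ holds. We use (1) to forbid the bad points: by Fubini,
$$N=N_0\cup\{z\in Z:\sigma(z)\in E\}\cup\{z\in Z\setminus N_0:\sigma(z)\notin E,\ |g(z)-\langle g\rangle_{\sigma(z)}|>b(\sigma(z))\}$$
is a Borel null set. Let $a(z)=1/|e|_{g(z)^{-1}}=(e\cdot g(z)^{-1}e)^{-1/2}$. On the convex set of matrices with $c^2\le g\le C^2$, the function $g\mapsto(e\cdot g^{-1}e)^{-1/2}$ is Lipschitz with a constant $L(c,C,d)$. By Cauchy–Schwarz, $|v|_{g(z)}\ge a(z)|e\cdot v|$.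

Let $\gamma\subset B_r(x)$ be Lipschitz from $x$ to $y$ with $\gamma_t\notin N$ for a.e. $t$. For a.e. $t$, $|g(\gamma_t)-g(x)|\le\omega(\sigma(\gamma_t))$, so $a(\gamma_t)\ge k(\sigma(\gamma_t))$, where $k$ is the Borel function $k=(a(x)-L\omega)^+$ off $E$ and $k=0$ on $E$. By the area formula for the Lipschitz function $\sigma\circ\gamma$, and since every $s\in(0,S)$ is attained by it,
$$\int_0^1|\dot\gamma_t|_g\,dt\ \ge\ \int_0^1k(\sigma(\gamma_t))\,|(\sigma\circ\gamma)'(t)|\,dt\ \ge\ \int_0^Sk(s)\,ds\ \ge\ a(x)S-L\int_{-r}^r\omega.$$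
Finally
$$a(x)S=\frac{\xi\cdot(y-x)}{|\xi|_{g(x)^{-1}}}=\frac{|y-x|^2_{g(x)}}{|y-x|_{g(x)}}=|y-x|_{g(x)}.$$
With the bound for curves leaving $B_r(x)$, $\mathsf d_N(x,y)$ is at least the right side of (8). The set $N$ depends on $x$ and $y$, but this is harmless since $\mathsf d_g\ge\mathsf d_N$. This proves the claim.

It remains to bound the two integrals in (8) by $o(r)$, for a.e. $x$, uniformly in the direction $e$ (which depends on $y$).

**Step 1: the slice averages.** Let $x$ be a Lebesgue point of $g$ with value $g(x)$; a.e. $x$ is one. Then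
$$\int_{-r}^r|\langle g\rangle_s-g(x)|\,ds\le\frac1{\omega_nr^n}\int_{B_{2r}(x)}|g-g(x)|\,dz=\frac{o(r^{n+1})}{r^n}=o(r),$$
uniformly in $e$.

**Step 2: oscillation on slices, case (1).** Let $h$ be a finite Borel representative of $|\partial g|1_\Omega$ and $E_\lambda=\{h>\lambda\}$. Since $\Omega$ is relatively compact in the chart, $\int_0^\infty|E_\lambda|^{1/n}d\lambda<\infty$.

*(2a) A pointwise bound on a.e. slice.* I claim that for a.e. $s$ and a.e. $z\in D_s$
$$|g(z)-\langle g\rangle_s|\le\frac{2^n}{n\omega_n}\int_{D_s}\frac{h(w)}{|z-w|^{n-1}}\,dw.\tag{9}$$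
This is Gilbarg–Trudinger, Lemma 7.16, on the disc $D_s$; here is the argument. First let $u$ be smooth near $\overline{D_s}$ and $V=|\nabla u|1_{D_s}$. For $z,w\in D_s$, writing $w=z+l\theta$ with $|\theta|=1$, we have $|u(z)-u(w)|\le\int_0^\infty V(z+t\theta)\,dt$ by convexity. Average over $w\in D_s\subset B_{2r}(z)$ in polar coordinates:
$$|u(z)-u_{D_s}|\le\frac1{\omega_nr^n}\int_0^{2r}l^{n-1}dl\int_{\mathbb S^{n-1}}\int_0^\infty V(z+t\theta)\,dt\,d\theta=\frac{(2r)^n}{n\omega_nr^n}\int_{D_s}\frac{|\nabla u(w)|}{|z-w|^{n-1}}\,dw .$$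
The same holds for matrix-valued $u$. Now let $g_j\to g$ be mollifications, converging in $W^{1,1}(Z)$. By Fubini, along a subsequence and for a.e. $s$, $g_j|_{D_s}\to g|_{D_s}$ in $L^1(D_s)$ and the tangential gradients converge in $L^1(D_s)$ to the tangential part of $\partial g|_{D_s}$, which is bounded by $h$ a.e. on $D_s$. The operator $V\mapsto\int_{D_s}V(w)|\cdot-w|^{1-n}dw$ is bounded on $L^1(D_s)$, because $\int_{D_s}|z-w|^{1-n}dz\le2n\omega_nr$. So for such $s$ both sides converge a.e. along a further subsequence, and (9) follows.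

*(2b) Layer cake.* Insert $h=\int_0^\infty1_{E_\lambda}d\lambda$ in (9) and use (3) with $m=n$ in the hyperplane $\{\sigma=s\}$:
$$|g(z)-\langle g\rangle_s|\le2^n\omega_n^{-1/n}\int_0^\infty|D_s\cap E_\lambda|^{1/n}\,d\lambda=:b(s),$$
which is measurable in $s$ by Tonelli.

*(2c) Integration over $s$.* By Jensen, with $\mathcal M$ the centered maximal function on $\mathbb R^d$,
$$\int_{-r}^r|D_s\cap E_\lambda|^{\frac1n}ds\le(2r)^{1-\frac1n}|B_{2r}(x)\cap E_\lambda|^{\frac1n}\le C_d\,r^{1-\frac1n}\,r^{\frac{n+1}n}\big(\mathcal M1_{E_\lambda}(x)\big)^{\frac1n}=C_d\,r^2\big(\mathcal M1_{E_\lambda}(x)\big)^{\frac1n}.$$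

*(2d) Finiteness, $n\ge2$.* We get $\int_{-r}^rb\le C_dr^2\Phi(x)$ with $\Phi(x)=\int_0^\infty(\mathcal M1_{E_\lambda}(x))^{1/n}d\lambda$ (the integrand is jointly measurable: take the supremum over rational radii). Let $A$ be bounded with $|A|>0$ and $E$ measurable of finite measure. By the weak $(1,1)$ bound,
$$\int_A(\mathcal M1_E)^{1/n}dx\le\int_0^\infty\min\big(|A|,\,C_d|E|\tau^{-n}\big)\,d\tau\le C_d'\,|A|^{1-\frac1n}|E|^{\frac1n}.$$
For the last step split at $\tau_0=(C_d|E|/|A|)^{1/n}$; here $n\ge2$ makes $\int_{\tau_0}^\infty\tau^{-n}d\tau=\tau_0^{1-n}/(n-1)$ finite. So $\int_A\Phi\le C_d'|A|^{1-1/n}\int_0^\infty|E_\lambda|^{1/n}d\lambda<\infty$, and $\Phi<\infty$ a.e.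

*(2e) Finiteness, $n=1$.* Directly, $\int_{-r}^rb\le C\int_{B_{2r}(x)}h\le Cr^2\mathcal Mh(x)$, and $\mathcal Mh<\infty$ a.e. since $h\in L^1$.

In both cases, for a.e. $x$, $\int_{-r}^rb=O(r^2)=o(r)$, uniformly in $e$.

**Step 2′: oscillation on slices, case (2), $n=1$.** Now $D_s$ is an interval. (One can quote slicing of $BV$ functions: Ambrosio–Fusco–Pallara, *Functions of Bounded Variation and Free Discontinuity Problems*, Section 3.11. Mollification does it directly.) Let $g_j\to g$ in $L^1(Z)$ be mollifications. For $j$ large, $\int_Z|\partial g_j|\le|Dg|(B_{2r}(x))$, since $\overline Z\subset B_{2r}(x)$. Put $v_j(s)=\int_{D_s}|\partial g_j|$, so $|g_j(z)-\langle g_j\rangle_s|\le v_j(s)$ for $z\in D_s$. Pass to a subsequence with $g_j|_{D_s}\to g|_{D_s}$ in $L^1(D_s)$ for a.e. $s$, and set $b=\liminf_jv_j$. For a.e. $s$, take a subsequence realizing the $\liminf$ and then one converging a.e. on $D_s$: we get $|g(z)-\langle g\rangle_s|\le b(s)$ for a.e. $z\in D_s$. By Fatou, $\int_{-r}^rb\le|Dg|(B_{2r}(x))$.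 By differentiation of Radon measures, $\limsup_{\rho\to0}\rho^{-2}|Dg|(B_\rho(x))<\infty$ for a.e. $x$, so $\int_{-r}^rb=O(r^2)$, uniformly in $e$.

**Conclusion.** The exceptional null set of points $x$ in Steps 1, 2, 2′ does not depend on $y$. Since $r=\Lambda|y-x|$, (8) gives (5). $\square$

**Proof of Theorem A.** Combine Propositions 4 and 5. $\blacksquare$

## 8. Fast lines hidden from $W^{1,d-1}$: proof of Theorem B

At $p=d-1=n\ge2$ the slice argument breaks where Morrey breaks: in $\mathbb R^n$ a dense family of spikes has small $W^{1,n}$ size (Example 1.5). Extend the spikes constantly in one more variable $x_1$. Each spike becomes a tube around a line, and the tubes become fast lines, dense as in the strip example. Why is the result not Hilbertian? Heuristically, at a slow point a covector $\xi$ should have norm at most $1$ iff $|\xi_1|\le1$ (fast lines cost $1$) and $|\xi|\le2$ (slow medium costs $2$). This is a disc with two caps cut off, not an ellipse, and in the plane of $\xi_1,\xi_2$ its corners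 are $(\pm1,\pm\sqrt3)$. So we shall test with slopes $(1,\pm\sqrt3)$. The picture only motivates the choice; the proof does not use it.

**Lemma 6.** Let $d\ge2$, let $(M,\mathsf d_g)$ be complete, and suppose that in some chart whose image contains $[-4,4]^d$ we have $g=A^2\delta$ on $[-4,4]^d$ with $A$ Borel, $1\le A\le2$. Let $S\subset\mathbb R$ be measurable with $|S|\le\frac14$. Put $Q=(-1,1)^d$ and suppose
$$A=2\quad\text{at all points of the cube with }x_2\notin S,\tag{10}$$
$$\mathsf d_g(x,x+\tau e_1)\le\tau\quad\text{whenever }x,\ x+\tau e_1\in Q,\ \tau>0.\tag{11}$$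
Then $(M,\mathsf d_g,\mathrm{vol}_g)$ is not infinitesimally Hilbertian.

*Proof.* **Step 1: lower bounds for weak upper gradients.** Since $A\le2$ on the convex cube, the polyline trick gives $\mathsf d_g(x,x+\tau e_2)\le2\tau$ if $x,x+\tau e_2\in Q$, $\tau>0$. Let $F$ be Lipschitz with compact support in $Q$ and $G$ a weak upper gradient of $F$. I claim that a.e. in $Q$
$$|\partial_1F|\le G,\qquad|\partial_2F|\le2G.\tag{12}$$
For $j\in\{1,2\}$ and $0<\tau<\kappa<1$ take the plan of curves $t\mapsto x+t\tau e_j$ with $x$ uniform in $(-1+\kappa,1-\kappa)^d$. By (11) and the bound just stated, the metric speed is at most $j\tau$. It is a test plan because $\mathfrak m=A^d\,dx\ge dx$ on the cube. So $|F(x+\tau e_j)-F(x)|\le j\tau\int_0^1G(x+t\tau e_j)\,dt$ for a.e. $x$. Divide by $\tau$, let $\tau\to0$ along a sequence for which the averages of $G$ converge a.e. to $G$, and then let $\kappa\to0$. The point of (12) for $j=1$ is that the factor is $1$ even where $A=2$.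

**Step 2: test functions.** Let $\chi\in C_c^\infty(Q;[0,1])$ with $\chi=1$ on $[-\frac12,\frac12]^d$, and $\tilde\chi\in C_c(Q;[0,1])$ with $\tilde\chi=1$ on $\operatorname{supp}\chi$. Let $u(s)=\int_0^s1_{\mathbb R\setminus S}$ and let $T_k$ be the sawtooth of Example 1.4. Extended by $0$, put
$$f=\chi\,T_k(x_1),\qquad h=\chi\,T_k(\sqrt3\,u(x_2)).$$
These are Lipschitz with compact support in $Q$. Moreover $|(T_k\circ\sqrt3u)'|=\sqrt3\,1_{\mathbb R\setminus S}$ a.e. Where $u'=0$, i.e. a.e. on $S$, the derivative vanishes because $T_k$ is Lipschitz. At a.e. point where $u'=1$, $\sqrt3u$ avoids the countable set where $T_k$ is not differentiable, since $u'=0$ a.e. on the preimage of a countable set; so the chain rule applies. Put $K=2\|\nabla\chi\|_\infty$. Constants in $O(1/k)$ below do not depend on $k$.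

**Step 3: upper bound for $\mathrm{Ch}(f\pm h)$.** The terms where the derivative falls on $\chi$ contribute at most $\frac2k|\nabla\chi|\le\frac Kk\tilde\chi$. So a.e. in the cube
$$|d(f\pm h)|_g=\tfrac1A|d(f\pm h)|\le\tfrac1A\,\chi\sqrt{1+3\cdot1_{\{x_2\notin S\}}}+\tfrac Kk\tilde\chi\le\chi+\tfrac Kk\tilde\chi.$$
Indeed, if $x_2\notin S$, then $A=2$ by (10) and $\frac12\sqrt{1+3}=1$; if $x_2\in S$, the root is $1$ and $A\ge1$. By Lemma 3, the continuous function $\chi+\frac Kk\tilde\chi$ is a weak upper gradient of $f\pm h$. Hence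
$$\mathrm{Ch}(f+h)+\mathrm{Ch}(f-h)\le\int\chi^2\,d\mathfrak m+O(1/k).$$

**Step 4: lower bound for $\mathrm{Ch}(f)$ and $\mathrm{Ch}(h)$.** Both functions are in $W^{1,2}(M,\mathsf d_g,\mathfrak m)$ by Lemma 3, with a large multiple of $\tilde\chi$ as weak upper gradient. A.e. $|\partial_1f|\ge\chi-\frac Kk\tilde\chi$, and on $\{x_2\notin S\}$, $|\partial_2h|\ge\sqrt3\chi-\frac Kk\tilde\chi$. Apply (12) with $G=|Df|_w$ and $G=|Dh|_w$:
$$2\mathrm{Ch}(f)+2\mathrm{Ch}(h)\ge\int_Q|\partial_1f|^2d\mathfrak m+\frac14\int_Q|\partial_2h|^2d\mathfrak m\ge\int\chi^2d\mathfrak m+\frac34\int_{\{x_2\notin S\}}\chi^2d\mathfrak m-O(1/k).$$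
(If $\alpha,\beta\ge0$ and $|\zeta|\ge\alpha-\beta$, then $\zeta^2\ge\alpha^2-2\alpha\beta$; this is clear if $\alpha\ge\beta$, and if $\alpha<\beta$ the right side is at most $0$.) Since $\mathfrak m\ge dx$ on the cube and $|S|\le\frac14$,
$$\int_{\{x_2\notin S\}}\chi^2\,d\mathfrak m\ge\big|[-\tfrac12,\tfrac12]^d\cap\{x_2\notin S\}\big|\ge\tfrac34.$$
For $k$ large, $2\mathrm{Ch}(f)+2\mathrm{Ch}(h)>\mathrm{Ch}(f+h)+\mathrm{Ch}(f-h)$. $\square$

The strip metric of Section 3 satisfies (10) by definition and (11) by the computation there, so it is not infinitesimally Hilbertian.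

**Proof of Theorem B.** Let $d\ge3$, so $n\ge2$. Write $x=(x_1,x')\in\mathbb R\times\mathbb R^n$, $x'=(x_2,\dots,x_d)$, and let $\psi,H,\zeta_i,\varepsilon_i,\delta_i$ be as in Example 1.5 with $m=n$, as functions and points for the variable $x'$.

**Step 1: the metric.** Let $g_0$ be a smooth complete Riemannian metric on $M$ which, in some chart whose image contains $[-4,4]^d$, equals $4\delta$ on $[-4,4]^d$. For $M=\mathbb R^d$ take $g_0=4\delta$. In general take a complete metric $g_1$, which exists by Nomizu–Ozeki, and replace it by $(1-\eta)g_1+4\eta\,\delta$, with $\eta$ a smooth cut-off, compactly supported in the chart, $\eta=1$ on $[-4,4]^d$. The result is bi-Lipschitz to $g_1$, so still complete. Let $\theta\in C_c^\infty((-3,3)^d;[0,1])$ with $\theta=1$ on $[-2,2]^d$, and set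
$$g=A^2\delta,\quad A(x)=2-\theta(x)\psi(x')\in[1,2]\ \text{ on }[-4,4]^d,\qquad g=g_0\ \text{ elsewhere}.$$
The function $\psi$ is a supremum of continuous functions, so $A$ is Borel; and $A=2$ off $\operatorname{supp}\theta$, so the two definitions fit.

**Step 2: regularity.** By (S3), $|\nabla A|\le H(x')+\|\nabla\theta\|_\infty$ on the cube, and $1\le A\le2$. So $|\partial g|\le C(H(x')+1)$ there, and likewise for $g^{-1}=A^{-2}\delta$. Since $|\{x\in[-4,4]^d:H(x')>\lambda\}|\le8\,|\{H>\lambda\}|$, (S2) shows that $H(x')$ lies in $L^n$ and in $L^{n,q}$ on the cube for every $q>1$. Adding a constant changes nothing on bounded sets, because $\{H+1>\lambda\}\subset\{H>\lambda/2\}\cup\{1>\lambda/2\}$. Another chart replaces $|\partial g|$ by at most $C(|\partial g|+1)$ on compact sets and distorts Lebesgue measure by bounded factors. So $g,g^{-1}\in L^\infty_{\rm loc}\cap W^{1,n}_{\rm loc}$ and $|\partial g|\in L^{n,q}_{\rm loc}$ for all $q>1$.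

**Step 3: completeness.** Since $A^2\ge1$ and $g_0=4\delta$ on the cube, $g\ge\frac14g_0$, so $\mathsf d_g\ge\frac12\mathsf d_{g_0}$, where $\mathsf d_{g_0}$ is the usual Riemannian distance. A $\mathsf d_g$-Cauchy sequence is $\mathsf d_{g_0}$-Cauchy, converges in $M$, and hence converges in $\mathsf d_g$ by Lemma 1(c).

**Step 4: (10).** Let $S=\bigcup_i(\zeta_{i,2}-\varepsilon_i,\zeta_{i,2}+\varepsilon_i)$, where $\zeta_{i,2}$ is the $x_2$-coordinate of $\zeta_i$. Then $|S|\le2\sum_i2^{-i-3}=\frac14$. If $x_2\notin S$, then $|x'-\zeta_i|\ge\varepsilon_i$ for all $i$, so $\psi(x')=0$ and $A=2$.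

**Step 5: (11).** Let $x=(s,x')$ and $x+\tau e_1$ be in $Q$, $\tau>0$, let $N$ be a null set as in Section 4, and $\eta>0$. Choose $i$ with $|x'-\zeta_i|\le\eta$. For $0<\eta'<\delta_i$ take $z\in B_{\eta'}((s,\zeta_i))$ and $w\in B_{\eta'}((s+\tau,\zeta_i))$. As in Section 3, for a.e. $(z,w)$ the segments $[x,z]$, $[z,w]$, $[w,x+\tau e_1]$ meet $N$ in $\mathcal H^1$-null sets. For $\eta,\eta'$ small they lie in $[-2,2]^d$, where $\theta=1$. The segment $[z,w]$ lies in the convex tube $\mathbb R\times B(\zeta_i,\delta_i)$, where $\psi=1$, so $A=1$ on it. The outer segments have Euclidean length at most $\eta+\eta'$, and $A\le2$. So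
$$\mathsf d_N(x,x+\tau e_1)\le2\cdot2(\eta+\eta')+\tau+2\eta'.$$
Let $\eta'\to0$, then $\eta\to0$ (the $\zeta_i$ are dense), and take the supremum over $N$.

By Lemma 6, $(M,\mathsf d_g,\mathrm{vol}_g)$ is not infinitesimally Hilbertian. $\blacksquare$
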